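
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A group with a regular language of geodesics\\ and infinitely many cone types}


\begin{abstract}
If a group has finitely many cone types with respect to a finite generating set, then its full language of geodesics is regular. We show that the converse fails. The counterexample is a virtually abelian group $\mathbb Z^3\rtimes(\mathbb Z/4)^2$ with a generating set of ten elements. We also prove, for every group and every finite generating set, that there are finitely many cone types if and only if the language of geodesics is regular together with finitely many languages that record the edges whose endpoints are equally far from the identity. Hence the converse does hold when the Cayley graph is bipartite. Finally, we obtain counterexamples that are virtually $\mathbb Z^r$ for every $r\ge3$, show that no counterexample is abelian, and show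 that the phenomenon depends on the generating set.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $G$ be a group with a finite generating set $X$. Let $d$ be the word metric on $G$ and $|g|=d(1,g)$. The Cayley graph $\Gamma(G,X)$ is a metric space in which every edge is isometric to the unit interval, and $d$ extends to it. For every $g\in G$ and every letter $x\in X^{\pm1}$ there is an edge from $g$ to $gx$ labeled $x$; read backward, it is labeled $x^{-1}$. Words are over the formal letters $X^{\pm1}$. If $c\in X$ is an involution, then $c$ and $c^{-1}$ are two letters for one element; identifying them would change nothing below. We write $\operatorname{len}(w)$ for the number of letters of a word $w$, and $|w|$ for the norm of the element that $w$ represents. The \emph{full language of geodesics} is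
\[
L=L(G,X)=\{w:\ |w|=\operatorname{len}(w)\},
\]
the set of words that label geodesic paths in $\Gamma(G,X)$. A language is \emph{regular} if it is accepted by some finite state automaton.

A path $q$ in $\Gamma(G,X)$ is \emph{outbound} if $d(1,q(t))$ is a strictly increasing function of $t$. The \emph{cone} $C'(g)$ at $g\in G$ is the set of all outbound paths starting at $g$, and the \emph{cone type} of $g$ is $C(g)=g^{-1}C'(g)$; these notions are due to Cannon. Paths live in the metric graph, so a path may begin or end at an interior point of an edge, and cone types are compared as sets of such paths. We take paths on compact intervals (possibly a single point) and identify two paths that differ by an increasing reparametrization. This loses no information: being outbound is invariant under increasing reparametrization, and a path on any other interval with a first point is outbound if and only if all its compact initial pieces are. The number of cone types of $G$ with respect to $X$ is the number of distinct sets $C(g)$, $g\in G$.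

Two results of Neumann and Shapiro relate the two notions.
\begin{enumerate}
\item[(1)] If $G$ has finitely many cone types with respect to a finite generating set, then the full language of geodesics with respect to that generating set is regular.
\item[(2)] Suppose that $G$ has a finite presentation $\langle X\mid R\rangle$, with $X$ finite, in which every relator has even length. If the full language of geodesics with respect to $X$ is regular, then $G$ has finitely many cone types with respect to $X$.
\end{enumerate}
The problem whether the converse of (1) is true in general is taken from Cleary, Elder and Taback \cite{CET}. We show that it is not.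

\begin{theorem}\label{thm:main}
There are a group $G=\mathbb Z^3\rtimes(\mathbb Z/4)^2$ and a generating set $X$ of $G$ with ten elements, both given explicitly in Section~\ref{sec:group}, such that the full language of geodesics of $G$ with respect to $X$ is regular and the number of cone types of $G$ with respect to $X$ is infinite. Hence the converse of \textup{(1)} is false.
\end{theorem}

\subsection{The idea}
Suppose for a moment that only paths ending at vertices were allowed. Then the cone type of $g$ would amount to the set of words $w$ with $|gw|=|g|+\operatorname{len}(w)$. If $v$ is a geodesic word for $g$, this is the set of all $w$ with $vw\in L$. A language is regular if and only if it has only finitely many such sets of continuations (the Myhill--Nerode theorem), so the converse of (1) would be immediate.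

The actual definition records slightly more. Call the edge from $g$ to $gx$ \emph{horizontal} if $|gx|=|g|$. One can travel along a horizontal edge for half its length while moving away from $1$, but one cannot travel outbound at all along an edge with $|gx|=|g|-1$. In both cases $x$ does not prolong a geodesic. So the cone type of $g$ contains one extra bit for each non-prolonging letter at each element of the cone. When all relators are even, there are no horizontal edges, and the bit carries no information. In general one might expect an automaton that follows all geodesics to be able to compute this bit as well. It need not: in our example the bit records whether $n>m$ for two unbounded counters $m,n$, while deciding whether a word is geodesic never requires that comparison.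

Section~\ref{sec:horizontal} makes the role of horizontal edges precise. Section~\ref{sec:group} defines the group and shows the mechanism on explicit words. Section~\ref{sec:lengths} computes lengths in $G$, and Section~\ref{sec:cones} deduces that there are infinitely many cone types. The longer part of the proof is regularity, in Sections~\ref{sec:criterion} and~\ref{sec:regular}. Section~\ref{sec:complements} contains the remaining results announced in the abstract.

\section{Cone types and horizontal edges}\label{sec:horizontal}

In this section $(G,X)$ is arbitrary with $X$ finite. A shortest path from $1$ to a point inside an edge arrives through one of the two endpoints, so on an edge from $g$ to $gx$ the point at parameter $t\in[0,1]$ has distance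
\begin{equation}\label{eq:edge}
\min\bigl(|g|+t,\ |gx|+1-t\bigr)
\end{equation}
from $1$. If $|gx|=|g|+1$, this is $|g|+t$, and the whole edge is outbound. If $|gx|=|g|$, it increases exactly on $[0,\frac12]$. If $|gx|=|g|-1$, it is $|g|-t$, and no initial segment of positive length is outbound.

For a letter $x\in X^{\pm1}$ put
\[
L^0_x=\{w\in L:\ |wx|=|w|\}.
\]

\begin{theorem}\label{thm:criterion}
$G$ has finitely many cone types with respect to $X$ if and only if $L$ and all the languages $L^0_x$, $x\in X^{\pm1}$, are regular.
\end{theorem}

\begin{proof}
For $g\in G$ let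
\[
\mathcal N(g)=\{w:\ |gw|=|g|+\operatorname{len}(w)\},\qquad
\mathcal H_x(g)=\{w\in\mathcal N(g):\ |gwx|=|gw|\}.
\]
We first show that $C(g)$ determines, and is determined by, the tuple $(\mathcal N(g),(\mathcal H_x(g))_x)$. An outbound path never takes the same value of $d(1,\cdot)$ twice, so it is injective and cannot turn around inside an edge. Hence an outbound path from $g$ consists of finitely many full edges followed possibly by a proper initial segment of an edge. By \eqref{eq:edge} the full edges form an outbound path exactly when the norm grows by one along each of them, that is, when their label $w$ lies in $\mathcal N(g)$. By the three cases after \eqref{eq:edge}, a proper initial segment of the edge labeled $x$ may follow with any length $<1$ if $wx\in\mathcal N(g)$, with any length $\le\frac12$ if $w\in\mathcal H_x(g)$, and with no positive length otherwise. So the tuple determines $C(g)$. Conversely, $w\in\mathcal N(g)$ if and only if the path from $1$ labeled $w$ lies in $C(g)$; and $w\in\mathcal H_x(g)$ if and only if $C(g)$ contains that path followed by half of the edge labeled $x$, but $wx\notin\mathcal N(g)$.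

The \emph{left quotient} of a language $K$ by a word $v$ is $\{w: vw\in K\}$. If $v\in L$ represents $g$, the left quotients of $L$ and $L_x^0$ by $v$ are $\mathcal N(g)$ and $\mathcal H_x(g)$. If $v\notin L$, they are empty, because prefixes of geodesic words are geodesic and $L_x^0\subseteq L$. As $X$ is finite, there are finitely many tuples if and only if each of the finitely many languages $L$, $L^0_x$ has finitely many left quotients. By the Myhill--Nerode theorem this means that they are all regular.
\end{proof}

\begin{example}
Let $G=\mathbb Z$ and $X=\{x,y\}$ with $x=1$, $y=2$. Then $|k|=\lceil \operatorname{abs}(k)/2\rceil$, where $\operatorname{abs}(k)$ is the absolute value, and the geodesic words are $y^i$, $y^ixy^j$ ($i,j\ge0$) and their inverses. The edge from $k$ to $k+1$ is horizontal exactly when $k$ is odd and positive or even and negative. So $L^0_x$ consists of the words $y^ixy^j$ ($i,j\ge0$) and $y^{-i}$ ($i\ge1$), and it is regular. Here the geodesic word itself shows, by its letters, whether the edge is horizontal.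
\end{example}

\begin{corollary}\label{cor:bipartite}
\begin{enumerate}
\item[\textup{(i)}] If $\Gamma(G,X)$ is bipartite and $L$ is regular, then $G$ has finitely many cone types with respect to $X$. (Finite presentability is not needed.)
\item[\textup{(ii)}] Suppose that $\Gamma(G,X)$ is not bipartite. Let $L'$ be the full language of geodesics of $G\times\mathbb Z/2$ with respect to $\{(x,1):x\in X\}$, where words over the two generating sets are identified. If $L$ and $L'$ are regular, then $G$ has finitely many cone types with respect to $X$.
\end{enumerate}
\end{corollary}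

\begin{proof}
(i) In a bipartite Cayley graph the parities of $|g|$ and $|gx|$ differ, so every $L^0_x$ is empty.

(ii) Since $\Gamma(G,X)$ is not bipartite, some word of odd length represents $1$ in $G$. It represents $(1,1)$ in $G\times\mathbb Z/2$, so the given set generates. The length of $(g,i)$ is the least length of a word with value $g$ in $G$ and length of parity $i$. Let $w\in L$ and $x\in X^{\pm1}$.
\begin{itemize}
\item If $|wx|=|w|$, then every word with the same value in $G\times\mathbb Z/2$ as $wx$ has length at least $\operatorname{len}(w)$ and of the parity of $\operatorname{len}(w)+1$, hence length at least $\operatorname{len}(w)+1$. So $wx\in L'$.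
\item If $|wx|=|w|-1$, then a geodesic word for the value of $wx$ in $G$ has length $\operatorname{len}(w)-1$, which has the parity of $\operatorname{len}(wx)$. So $wx\notin L'$.
\item If $|wx|=|w|+1$, then $wx\in L$.
\end{itemize}
Hence
\[
L_x^0=\{w\in L:\ wx\notin L,\ wx\in L'\},
\]
which is regular when $L$ and $L'$ are. Theorem~\ref{thm:criterion} applies.
\end{proof}

We are thus looking for a pair $(G,X)$ with $L$ regular and some $L^0_x$ not regular.

\section{The group and the mechanism}\label{sec:group}

\subsection{Definition}
Let $A=\mathbb Z^3$ and $\rho(x,y,z)=(z-y,\,x,\,z)$. On the plane $z=0$, which we identify with $\mathbb Z^2$, $\rho$ is the quarter turn $(x,y)\mapsto(-y,x)$. On the plane $z=1$ it is the quarter turn about the center $(\frac12,\frac12)$ of the unit square. Accordingly, let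
\[
b_0=(0,0),\quad b_1=(1,0),\quad b_2=(1,1),\quad b_3=(0,1),\qquad p_i=(b_i,1)\in A\quad(i\in\mathbb Z/4).
\]
Then $\rho p_i=p_{i+1}$. The $p_i$ span $\mathbb Q^3$, so $\rho$ is an automorphism of $A$ of order $4$. Let $\|\cdot\|$ be the $\ell^1$-norm on $\mathbb Z^2$, which $\rho$ preserves, and
\[
E=\{e\in\mathbb Z^2:\ 1\le\|e\|\le2\}.
\]
This set has $12$ elements, it is $\rho$-invariant, and $E=-E$. Since the $b_i$ are the corners of the unit square, $b_i-b_j\in E\cup\{0\}$ for all $i,j$.

Let $F=\mathbb Z/4\times\mathbb Z/4$, written additively. For $f=(h,s)\in F$ put $h(f)=h$, and let $f$ act on $A$ by $\rho^h$. Let $G=A\rtimes F$, so that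
\[
(v,f)(v',f')=(v+\rho^{h(f)}v',\ f+f').
\]
Let $p=p_0$, let
\[
a=(1,0),\qquad b=(1,1),\qquad c=(0,2)\qquad\text{in }F,
\]
and put
\[
X=\{p,a,b,c\}\cup\{e_1,\ e_2,\ 2e_1,\ 2e_2,\ e_1+e_2,\ e_1-e_2\},
\]
where $e_1,e_2$ is the standard basis of $\mathbb Z^2$. The last six elements together with their inverses are exactly the elements of $E$. The set $X$ generates $G$, because $a,b$ generate $F$ and $e_1,e_2,p_0=(0,0,1)$ form a basis of $A$. We call $a^{\pm1},b^{\pm1},c^{\pm1}$ the \emph{T-letters}, the letters that represent elements of $E$ the \emph{E-letters}, and the E-letters together with $p^{\pm1}$ the \emph{A-letters}.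

\subsection{Reading words}
Let $\tau_1,\dots,\tau_k$ be the T-letters of a word $w$ in order; this sequence $\pi$ is the \emph{skeleton} of $w$. Put $h_0=0$ and $h_j=h(\tau_1+\dots+\tau_j)$. A letter that comes after exactly $j$ T-letters is said to be \emph{in zone} $h_j$. By the multiplication rule, an A-letter $q$ in zone $h$ contributes $\rho^hq$ to the $A$-component: the letters $p^{\pm1}$ contribute $\pm p_h$, and an E-letter contributes an element of $E$ of the same norm. So $w$ represents
\[
\bigl(\text{sum of the contributions},\ \tau_1+\dots+\tau_k\bigr).
\]
Only the zone of an A-letter matters, not its position within the zone. The \emph{zone set} of the skeleton is $Z(\pi)=\{h_0,\dots,h_k\}$; it contains $0$ and $h(f)$, where $f=\sum\tau_j$ is the value of $\pi$. The letters $a,b$ move the zone up by one, $a^{-1},b^{-1}$ move it down by one, and $c^{\pm1}$ leave it fixed. We write $H=\mathbb Z/4$ for the set of all zones and abbreviate $\{0,1,2\}$ to $012$, and so on.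

\subsection{Two counters compared by a horizontal edge}\label{subsec:hand}
The relation behind the example is
\begin{equation}\label{eq:trade}
p_1+p_3=p_0+p_2 .
\end{equation}
For $m\ge1$ and $n\ge0$ consider
\[
w_{m,n}=b^{-1}p^m\,a^{-1}a^{-1}\,p^n .
\]
Its zones are $0,3,2,1$, and it represents $(mp_3+np_1,(1,3))$. Multiplying by $a$ gives $(mp_3+np_1,(2,3))$. There are two direct routes from zone $0$ to zone $2$.
\begin{itemize}
\item The route $0,3,2$ uses two down-letters, which add $0$, $-1$ or $-2$ to the second coordinate of $F$. As $3=-1$ in $\mathbb Z/4$, the value $(2,3)$ costs $2$ letters, for instance $b^{-1}a^{-1}$.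
\item The route $0,1,2$ uses two up-letters, which add $0$, $1$ or $2$. To get $3$ one needs a letter $c$ as well. So $(2,3)$ costs $3$ letters, for instance $b\,a\,c$.
\end{itemize}
The cheaper route misses zone $1$. For $m=n=1$ this does no harm: by \eqref{eq:trade},
\[
w_{1,1}a=p\,b^{-1}a^{-1}p
\]
in $G$, a word of $4$ letters, while $w_{1,1}$ has $5$. For $m=1$, $n=2$ only one of the two copies of $p_1$ can be traded, since $p_3+2p_1=p_0+p_1+p_2$. Every sum of three elements from $p_0,p_2,p_3$ has first coordinate at most its second, whereas $p_3+2p_1=(2,1,3)$. So the cheaper route needs an E-letter, and nothing is gained on the second route, which gives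
\[
w_{1,2}a=p\,b\,p\,a\,p\,c ,
\]
a word of $6$ letters, as many as $w_{1,2}$ has. In general, \eqref{eq:trade} gives
\[
w_{m,n}a=p^n\,b^{-1}p^{m-n}\,a^{-1}p^n\quad(n\le m),\qquad
w_{m,n}a=p^m\,b\,p^{n-m}\,a\,p^m\,c\quad(n>m),
\]
with $m+n+2$ and $m+n+3$ letters respectively. We shall see in Section~\ref{sec:cones} that these words and $w_{m,n}$ (with $m+n+3$ letters) are geodesic. So the edge labeled $a$ at $w_{m,n}$ leads back toward $1$ if $n\le m$ and is horizontal if $n>m$. This is an unbounded comparison of two counters, and it will produce infinitely many cone types.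

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\fill[gray!20] (0,0)--(5,5)--(0,5)--cycle;
\draw (0,0) rectangle (5,5);
\draw (0,0)--(5,5);
\fill (0,5) circle (3.2pt);
\fill (1,4) circle (3.2pt);
\fill (2,3) circle (3.2pt);
\draw[fill=white] (3,2) circle (3.2pt);
\draw[fill=white] (4,1) circle (3.2pt);
\draw[fill=white] (5,0) circle (3.2pt);
\node[below left] at (0,0) {$5b_0$};
\node[below right] at (5,0) {$5b_1$};
\node[above right] at (5,5) {$5b_2$};
\node[above left] at (0,5) {$5b_3$};
\node[left] at (0,2.5) {without $b_1$};
\node[right] at (5,2.5) {without $b_3$};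
\end{tikzpicture}
\caption{Sums of five of the corners $b_0,\dots,b_3$ of the unit square fill the integer points of $[0,5]^2$. Sums that avoid $b_1$ (route $0,3,2$) fill the closed shaded triangle $x\le y$; sums that avoid $b_3$ (route $0,1,2$) fill the closed triangle $y\le x$. The dots are the points $nb_1+mb_3=(n,m)$ with $m+n=5$. The value $(2,3)\in F$ costs two T-letters on the first route and three on the second, so the black points ($n\le m$) are cheaper than the white ones ($n>m$).}
\label{fig:square}
\end{figure}

Why should the language of geodesics not see this comparison? In either case the word $w_{m,n}a$ is not geodesic. Consider words whose only A-letters are letters $p$. A word that ends in zone $2$ and contains $p$ in zone $1$ \emph{and} in zone $3$ needs at least four T-letters. But the two triangles of Figure~\ref{fig:square} cover the square, so the same element is reached with the same number of letters $p$ on one of the direct routes, with at most three T-letters. Geodesic words of this kind that end in zone $2$ therefore never involve both counters, and the comparison $n>m$ degenerates to $n\ge1$, which an automaton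 can check. Making this precise, in the presence of the E-letters and for all end zones, is the work of Sections~\ref{sec:criterion} and~\ref{sec:regular}. The E-letters are there because they replace any nonzero difference $p_i-p_j$ by a single letter, which will exclude that $p$ and $p^{-1}$ occur together in a geodesic.

\section{Lengths in $G$}\label{sec:lengths}

A word must choose a zone set $Z$, pay T-letters for visiting $Z$, distribute its letters $p$ over $Z$, and correct what remains with E-letters. We first compute the cost of the T-letters and describe the sums that the letters $p$ can produce.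

For $f\in F$ and $Z\subseteq H$ let $\ell_f(Z)$ be the least length of a T-word with value $f$ and zone set containing $Z$. It is monotone in $Z$, and $\ell_f(Z)=\ell_f(Z\cup\{0,h(f)\})$, since the zone set of a T-word with value $f$ always contains $0$ and $h(f)$.

\begin{lemma}[cost of routes]\label{lem:routes}
Let $f=(h,s)\in F$.
\begin{enumerate}
\item[\textup{(i)}] If $h=1$, then $\ell_f(H)=3$, and $\ell_f(Z)=3$ whenever $Z\not\subseteq01$. If $h=3$, the same holds with $03$ in place of $01$.
\item[\textup{(ii)}] If $h=0$, then $\ell_f(H)=4$, and $\ell_f(Z)=4$ whenever $Z\not\subseteq01$ and $Z\not\subseteq03$.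
\item[\textup{(iii)}] If $h=2$, then $\ell_f(H)=4$ and $\ell_f(02)=2$. Moreover $\ell_f(012)=2$ if $s\in\{0,1,2\}$ and $\ell_f(012)=3$ if $s=3$; and $\ell_f(023)=2$ if $s\in\{0,2,3\}$ and $\ell_f(023)=3$ if $s=1$. A T-word with value $f$ and at most three letters has exactly two letters from $a^{\pm1},b^{\pm1}$, and its zone set is $012$ or $023$.
\end{enumerate}
\end{lemma}

\begin{proof}
An up-letter ($a$ or $b$) adds $0$ or $1$ to $s$, a down-letter ($a^{-1}$ or $b^{-1}$) adds $0$ or $-1$, and $c^{\pm1}$ adds $2$. Fix a walk on the zones, starting at $0$, with $\mu$ up-steps and $\kappa$ down-steps. The T-words that perform it and contain exactly $\gamma$ letters $c^{\pm1}$ have length $\mu+\kappa+\gamma$, and the values of $s$ they realize are exactly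
\[
\{-\kappa,\dots,\mu\}+2\gamma\pmod 4 .
\]
Put $m=\mu+\kappa$. If $m\ge3$, all of $\mathbb Z/4$ is realized with $\gamma=0$. Since $h\equiv\mu-\kappa$ mod $4$, the parity of $m$ is that of $h$. By monotonicity, in (i) and (ii) it suffices to bound $\ell_f(H)$ from above and $\ell_f(Z)$ from below.

(i) Let $h=1$. If $m=1$, the walk is $0,1$. So a walk that leaves $01$ has $m\ge3$. The walk $0,3,2,1$ visits $H$ with $m=3$ and realizes every $s$. For $h=3$, a walk with $m=1$ is $0,3$, and the walk $0,1,2,3$ visits $H$ with $m=3$.

(ii) Let $h=0$. If $m\le2$, the walk is $0$, or $0,1,0$, or $0,3,0$. So if $Z\not\subseteq01$ and $Z\not\subseteq03$, then a walk that visits $Z$ has $m\ge4$. The walk $0,1,2,3,0$ visits $H$ with $m=4$.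

(iii) Let $h=2$. Then $m$ is even and $m\ge2$. If $m=2$, there are two walks. The walk $0,1,2$ realizes $s\in\{0,1,2\}$ with $\gamma=0$ and $s\in\{2,3,0\}$ with $\gamma=1$. The walk $0,3,2$ realizes $s\in\{2,3,0\}$ with $\gamma=0$ and $s\in\{0,1,2\}$ with $\gamma=1$. A T-word of length at most $3$ has $m=2$, and one of length $2$ has in addition $\gamma=0$. This gives the values for $012$, $023$ and $02$, and the last sentence. A walk that visits $H$ has $m\ge4$, and $0,1,0,3,2$ visits $H$ with $m=4$.
\end{proof}

For $Z\ni0$ and $n\in\mathbb N=\{0,1,2,\dots\}$ let
\[
Q_Z(n)=\{b_{i_1}+\dots+b_{i_n}:\ i_1,\dots,i_n\in Z\}\subseteq\mathbb Z^2,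
\]
and let $\delta_Z(V;n)$ be the $\ell^1$-distance from $V\in\mathbb Z^2$ to $Q_Z(n)$. Reading intervals and inequalities as describing integer points, we have
\begin{gather*}
Q_0(n)=\{0\},\qquad Q_{01}(n)=[0,n]\times0,\qquad Q_{03}(n)=0\times[0,n],\\
Q_{012}(n)=\{0\le y\le x\le n\},\qquad Q_{023}(n)=\{0\le x\le y\le n\},\\
Q_H(n)=[0,n]^2=Q_{012}(n)\cup Q_{023}(n).
\end{gather*}
The first line is immediate. For $Q_{012}(n)$: a sum of $n_i$ copies of $b_i$ ($i=0,1,2$) is $(n_1+n_2,n_2)$, and if $0\le y\le x\le n$, then $(x,y)$ is obtained from $n_2=y$, $n_1=x-y$, $n_0=n-x$. Exchanging the coordinates gives $Q_{023}(n)$. Finally $Q_H(n)\subseteq[0,n]^2$, and the two triangles cover the square.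

\begin{lemma}[length formula]\label{lem:length}
No geodesic word contains both $p$ and $p^{-1}$. For $V\in\mathbb Z^2$, $z\ge0$ and $f\in F$,
\[
|((V,z),f)|=z+\min_{Z\ni0}\Bigl[\ell_f(Z)+\Bigl\lceil\tfrac12\delta_Z(V;z)\Bigr\rceil\Bigr].
\]
The map $\nu(v,f)=(-v,f)$ is an automorphism of $G$ that preserves $X^{\pm1}$, hence preserves lengths.
\end{lemma}

\begin{proof}
The last claim holds because $-1$ commutes with $\rho$, and $\nu$ fixes the T-letters, exchanges $p$ and $p^{-1}$, and maps $E$ to $-E=E$.

Suppose that a word contains $p$ in zone $h$ and $p^{-1}$ in zone $h'$. Together they contribute $p_h-p_{h'}=(b_h-b_{h'},0)\in E\cup\{0\}$. Deleting both and inserting at most one E-letter at the beginning (zone $0$) gives a shorter word for the same element.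

\emph{Lower bound.} Let $w$ be a geodesic word for $((V,z),f)$. As $\rho$ preserves the third coordinate, $z$ is the number of letters $p$ minus the number of letters $p^{-1}$. By the first claim and $z\ge0$, $w$ has exactly $z$ letters $p$ and no $p^{-1}$. Let $w$ have $N$ E-letters and $k$ T-letters, and let $Z'$ be its zone set. Then $V=q+\varepsilon$ with $q\in Q_{Z'}(z)$ and $\|\varepsilon\|\le2N$. Hence $N\ge\lceil\delta_{Z'}(V;z)/2\rceil$. Also $k\ge\ell_f(Z')$. So the length $z+k+N$ of $w$ is at least $z$ plus the term of $Z'$ in the minimum.

\emph{Upper bound.} Given $Z\ni0$, take a T-word of length $\ell_f(Z)$ with value $f$ that visits $Z$. Insert $z$ letters $p$ in zones of $Z$ so that their contributions realize a point $q$ of $Q_Z(z)$ closest to $V$. A vector of $\ell^1$-norm $r$ in $\mathbb Z^2$ is a sum of $r$ unit vectors without cancellation; grouping them in pairs writes it as a sum of $\lceil r/2\rceil$ elements of $E$. Apply this to $V-q$ and insert the corresponding $\lceil\delta_Z(V;z)/2\rceil$ E-letters at the beginning.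
\end{proof}

\section{Infinitely many cone types}\label{sec:cones}

Let $g_m=b^{-1}p^ma^{-1}a^{-1}\in G$ for $m\ge1$, so that $w_{m,n}=b^{-1}p^ma^{-1}a^{-1}p^n$ represents $g_mp^n$.

\begin{proposition}\label{prop:wmn}
Let $m\ge1$ and $n\ge0$. Then $|w_{m,n}|=m+n+3$, and
\[
|w_{m,n}a|=\begin{cases}m+n+2&\text{if }n\le m,\\ m+n+3&\text{if }n>m.\end{cases}
\]
\end{proposition}

\begin{proof}
In both cases we use Lemma~\ref{lem:length} with $z=m+n$ and $V=nb_1+mb_3=(n,m)$; we write $\delta_Z$ for $\delta_Z(V;m+n)$ and call $\ell_f(Z)+\lceil\delta_Z/2\rceil$ the bracket of $Z$.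

\emph{The element $w_{m,n}$.} Its value in $F$ is $f'=(1,3)$. If $Z\not\subseteq01$, then $\ell_{f'}(Z)=3$ by Lemma~\ref{lem:routes}(i), so the bracket is at least $3$; for $Z=H$ it equals $3$, as $(n,m)\in[0,m+n]^2$. If $Z\subseteq01$, then $\delta_Z\ge\delta_{01}=m\ge1$. Moreover $\ell_{f'}(Z)\ge2$, because $(1,3)\ne0$ is not the value of a T-letter: these values are $\pm(1,0)$, $\pm(1,1)$, $(0,2)$. So the bracket is at least $2+1=3$. The minimum is $3$.

\emph{The element $w_{m,n}a$.} Its value in $F$ is $f=(2,3)$. By Lemma~\ref{lem:routes}(iii), all $\ell_f(Z)\ge2$, $\ell_f(023)=2$ and $\ell_f(012)=3$. A T-word of length $2$ with value $f$ has zone set $012$ or $023$, and $012$ is excluded by $\ell_f(012)=3$. So $\ell_f(Z)=2$ forces $Z\subseteq023$.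

If $n\le m$, then $(n,m)\in Q_{023}(m+n)$, so the bracket of $023$ is $2$ and the minimum is $2$.

If $n>m$, then $(n,m)\notin Q_{023}(m+n)$. For $Z\subseteq023$ we get $\delta_Z\ge\delta_{023}\ge1$, so the bracket is at least $2+1=3$. For all other $Z$ it is at least $\ell_f(Z)\ge3$. For $Z=012$ it equals $3$, because $(n,m)\in Q_{012}(m+n)$. So the minimum is $3$.
\end{proof}

\begin{proposition}\label{prop:infinite}
The cone types $C(g_1),C(g_2),\dots$ are pairwise distinct.
\end{proposition}

\begin{proof}
Let $\beta_n$ be the path from $1$ labeled $p^n$ followed by the first half of the edge labeled $a$. Translate it so that it starts at $g_m$. Its part labeled $p^n$ is outbound by \eqref{eq:edge}, since $|g_mp^i|=|w_{m,i}|=m+i+3$ for $0\le i\le n$. On the final half-edge put $\ell=|w_{m,n}|$. If $n\le m$, the distance to $1$ at parameter $t\in[0,\frac12]$ is $\min(\ell+t,\ell-t)=\ell-t$, which decreases. If $n>m$, it is $\min(\ell+t,\ell+1-t)=\ell+t$, which increases. Hence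
\[
\beta_n\in C(g_m)\iff n>m .
\]
For $m<m'$ we get $\beta_{m'}\in C(g_m)\setminus C(g_{m'})$.
\end{proof}

\section{A criterion for geodesicity}\label{sec:criterion}

It remains to show that $L$ is regular. By Lemma~\ref{lem:length}, $L=L_+\cup L_-$, where $L_+$ consists of the geodesic words without $p^{-1}$ and $L_-$ of those without $p$. The permutation of letters induced by $\nu$ exchanges $L_+$ and $L_-$, so it suffices to show that $L_+$ is regular. In this section we turn the length formula into a system of inequalities for the contributions of a word.

\subsection{The excess}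
Let $B_H=\{p_0,p_1,p_2,p_3\}\cup E$. For $u\in\mathbb N^{B_H}$ let $n_i$ be the coordinate at $p_i$, let $n=\sum n_i$, let $N$ be the sum of the coordinates at elements of $E$, and put
\[
\varepsilon=(\varepsilon_1,\varepsilon_2)=\sum_{e\in E}u_e\,e,\qquad V(u)=\sum_i n_ib_i+\varepsilon .
\]
When necessary we write $n(u)$ and $N(u)$. For $Z\ni0$ put $\delta_Z(u)=\delta_Z(V(u);n)$ and define the \emph{excess}
\[
\sigma_Z(u)=2N-\delta_Z(u).
\]
The $N$ E-letters recorded in $u$ could cover a distance of $2N$, and $\delta_Z(u)$ is the distance that has to be covered if the letters $p$ are put into zones of $Z$. So a large excess means that one could save about $\sigma_Z(u)/2$ E-letters by moving the letters $p$ to zones of $Z$. The word is geodesic if no such saving exceeds what the change of route costs.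

To state this, let $w$ be a word without $p^{-1}$, with skeleton $\pi$ of length $k$ and value $f$. Put $B_\pi=\{p_i:i\in Z(\pi)\}\cup E$, and let $u\in\mathbb N^{B_\pi}$ count the contributions of the A-letters of $w$; we call $u$ the \emph{contribution vector} of $w$. For $B\subseteq B_H$ we regard $\mathbb N^B$ as the set of vectors in $\mathbb N^{B_H}$ that vanish off $B$.

\begin{lemma}\label{lem:criterion}
The word $w$ is geodesic if and only if
\begin{equation}\label{eq:star}
\sigma_Z(u)\le2\bigl(\ell_f(Z)-k\bigr)+1\qquad\text{for all }Z\ni0 .
\end{equation}
\end{lemma}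

\begin{proof}
The word has length $n+N+k$ and represents $((V(u),n),f)$. By Lemma~\ref{lem:length} it is geodesic if and only if $N+k-\ell_f(Z)\le\lceil\delta_Z(u)/2\rceil$ for all $Z\ni0$. For integers, $r\le\lceil\delta/2\rceil$ is equivalent to $\delta\ge2r-1$. With $r=N+k-\ell_f(Z)$ this is \eqref{eq:star}.
\end{proof}

\begin{lemma}\label{lem:P}
Let $Z,Z'\ni0$ and $u,u'\in\mathbb N^{B_H}$.
\begin{enumerate}
\item[\textup{(P1)}] $\sigma_Z(u+u')\ge\sigma_Z(u)+\sigma_Z(u')$.
\item[\textup{(P2)}] $\sigma_Z(u+u')\le\sigma_Z(u')+4\bigl(n(u)+N(u)\bigr)$.
\item[\textup{(P3)}] On unit vectors, $\sigma_Z(e)=2-\|e\|\ge0$ for $e\in E$, and $\sigma_Z(p_i)=-\min_{j\in Z}\|b_i-b_j\|\le0$, with value $0$ if $i\in Z$. Moreover $\sigma_H\ge0$ everywhere.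
\item[\textup{(P4)}] If $Z\subseteq Z'$, then $\sigma_Z\le\sigma_{Z'}$. Moreover $\sigma_H=\max(\sigma_{012},\sigma_{023})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(P1) Since $Q_Z(n)+Q_Z(n')=Q_Z(n+n')$, we have $\delta_Z(u+u')\le\delta_Z(u)+\delta_Z(u')$.

(P2) Let $q\in Q_Z(n(u)+n(u'))$ be nearest to $V(u+u')$. Write $q$ as a sum of elements $b_j$, $j\in Z$, drop $n(u)$ of the summands, and let $r$ be the sum of the dropped ones. Then $q-r\in Q_Z(n(u'))$. Since $\|b_i-b_j\|\le2$, we have $\|V(u)-r\|\le2n(u)+2N(u)$. As $V(u')-(q-r)=(V(u+u')-q)-(V(u)-r)$, it follows that $\delta_Z(u')\le\delta_Z(u+u')+2(n(u)+N(u))$. Therefore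
\[
\sigma_Z(u+u')=2N(u)+2N(u')-\delta_Z(u+u')\le2N(u)+\sigma_Z(u')+2\bigl(n(u)+N(u)\bigr),
\]
and $2N(u)\le2(n(u)+N(u))$.

(P3) The values on unit vectors follow from $Q_Z(0)=\{0\}$ and $Q_Z(1)=\{b_j:j\in Z\}$. In particular $\sigma_H$ is $\ge0$ on all unit vectors, hence everywhere by (P1).

(P4) If $Z\subseteq Z'$, then $Q_Z(n)\subseteq Q_{Z'}(n)$. The second claim follows from $Q_H(n)=Q_{012}(n)\cup Q_{023}(n)$.
\end{proof}

\subsection{Which conditions matter}
If $Z\subseteq Z'$ and $\ell_f(Z)=\ell_f(Z')$, then by (P4) the condition in \eqref{eq:star} for $Z'$ implies the one for $Z$. Since $\ell_f(Z)=\ell_f(Z\cup\{0,h(f)\})$, it suffices to consider sets $Z$ that contain $0$ and $h(f)$. Taking $Z=H$ gives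
\[
0\le\sigma_H(u)\le2\bigl(\ell_f(H)-k\bigr)+1,
\]
so $k\le\ell_f(H)\le4$ for geodesic words. Hence only finitely many skeletons occur, and
\[
L_+=\bigcup_\pi\ \{w:\ w\text{ has no }p^{-1}\text{, skeleton }\pi\text{ and contribution vector in }S_\pi\},
\]
where $\pi$ runs over the skeletons of length at most $4$ and $S_\pi\subseteq\mathbb N^{B_\pi}$ is the set of all $u$ satisfying \eqref{eq:star}.

\begin{example}\label{ex:bac}
Suppose that $u$ has no E-part. Then $V(u)=(n_1+n_2,\,n_2+n_3)\in[0,n]^2$. If $n_1\le n_3$, this point lies in $Q_{023}(n)$. If $n_1>n_3$, then $x-y$ equals $n_1-n_3$ at $V(u)$ and is $\le0$ on $Q_{023}(n)$; since $x-y$ is $1$-Lipschitz for $\|\cdot\|$, the distance is at least $n_1-n_3$, and lowering $x$ to $y$ attains this. Hence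
\begin{equation}\label{eq:max}
\sigma_{023}(u)=-\max(n_1-n_3,0).
\end{equation}
Now consider the words $p^{n_0}b\,p^{n_1}a\,p^{n_2}c$, with value $f=(2,3)$, zone set $012$ and $k=3$. By Lemma~\ref{lem:routes}, $\ell_f$ takes the values $2,3,2,4$ on $02,012,023,H$. The conditions for $012$ and $H$ hold because $\sigma_{012}(u)=\sigma_H(u)=0$, and the condition $\sigma_{023}\le-1$ implies the one for $02$. Since $n_3=0$, it reads $n_1\ge1$. So such a word is geodesic if and only if it actually uses zone $1$. If $n_3$ could also be positive, the condition would be $n_1>n_3$, as in Section~\ref{subsec:hand}.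
\end{example}

\section{The geodesic language is regular}\label{sec:regular}

\subsection{Threshold sets}
Let $B$ be a finite set, and order $\mathbb N^B$ coordinatewise. A \emph{threshold set} in $\mathbb N^B$ is a finite Boolean combination of sets $\{u:u_j\ge m\}$ with $j\in B$, $m\in\mathbb N$. Equivalently, for some $M$ membership of $u$ depends only on the truncated counts $\min(u_j,M)$; equivalently, the set is a finite union of products of (possibly infinite) intervals. By Dickson's lemma an upward closed set has finitely many minimal elements, so it is a finite union of sets $\{u\ge u_0\}$. Hence upward closed sets and, by complementation, downward closed sets are threshold sets.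

\begin{lemma}\label{lem:automaton}
Let $\pi=(\tau_1,\dots,\tau_k)$ be a skeleton and $S\subseteq\mathbb N^{B_\pi}$ a threshold set. Then the set of words without $p^{-1}$, with skeleton $\pi$ and contribution vector in $S$, is regular.
\end{lemma}

\begin{proof}
Let membership in $S$ depend only on the counts truncated at $M$. The states of the automaton are a failure state and the pairs $(j,t)$, where $j\le k$ is the number of T-letters read so far and $t\in\{0,\dots,M\}^{B_\pi}$ is the vector of truncated counts; it starts at $(0,0)$. A T-letter is accepted only if it is $\tau_{j+1}$, and then $j$ becomes $j+1$. An A-letter $q\ne p^{-1}$ raises the truncated count at $\rho^{h_j}q\in B_\pi$. All other letters lead to failure. The accepting states are those with $j=k$ and $t$ the truncation of an element of $S$.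
\end{proof}

So it suffices to show that every $S_\pi$ is a threshold set. The conditions in \eqref{eq:star} are of two kinds. If $Z\supseteq Z(\pi)$, the excess is monotone and the condition is harmless:

\begin{lemma}\label{lem:monotone}
If $Z\supseteq Z(\pi)$, then $\{u\in\mathbb N^{B_\pi}:\sigma_Z(u)\le C\}$ is downward closed for every $C$.
\end{lemma}

\begin{proof}
By (P3), $\sigma_Z\ge0$ on the unit vectors of $\mathbb N^{B_\pi}$, so by (P1) $\sigma_Z$ is nondecreasing on $\mathbb N^{B_\pi}$.
\end{proof}

If $Z\not\supseteq Z(\pi)$, then letters $p$ outside $Z$ may lower the excess while E-letters may raise it, and there is a real obstacle: by \eqref{eq:max} the set $\{\sigma_{023}\le-1\}$ on $\mathbb N^{\{p_1,p_3\}}$ is $\{n_1>n_3\}$, which is not a threshold set. Two facts help. First, the monotone conditions confine $u$ to a downward closed set $D$ on which $\sigma_H$ is bounded. Such a $D$ is a finite union of translates of coordinate orthants $\mathbb N^J$, and superadditivity forces $\sigma_H\equiv0$ on each $\mathbb N^J$. Second, $\sigma_H\equiv0$ is so restrictive that the functions $\sigma_Z$ we need become additive on $\mathbb N^J$;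 for $Z=023$ and $Z=012$ this requires that $J$ omit $p_3$ and $p_1$, respectively. The next two lemmas carry this out.

We call $\sigma_Z$ \emph{additive} on $\mathbb N^J$ if $\sigma_Z(u)=\sum_{j\in J}u_j\,\sigma_Z(j)$ for all $u\in\mathbb N^J$, where $\sigma_Z(j)$ is the value at the unit vector of $j$.

\begin{lemma}\label{lem:threshold}
Let $B\subseteq B_H$ and $Z\ni0$. Let $D\subseteq\mathbb N^B$ be downward closed with $\sigma_H$ bounded on $D$. Suppose that $\sigma_Z$ is additive on $\mathbb N^J$ for every $J\subseteq B$ with $\sigma_H\equiv0$ on $\mathbb N^J$. Then $\{u\in D:\sigma_Z(u)\le C\}$ is a threshold set for every integer $C$.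
\end{lemma}

\begin{proof}
As a threshold set, $D$ is a finite union of nonempty products of intervals. The downward closure of each product lies in $D$, so $D$ is a finite union of products of sets each of which is $\mathbb N$ or a finite initial segment of $\mathbb N$. Splitting the finite segments into points, we see that $D$ is a finite union of sets $u_0+\mathbb N^J$ with $J\subseteq B$ and $u_0$ vanishing on $J$. Fix one of them.

As $D$ is downward closed, $\mathbb N^J\subseteq D$. For $u\in\mathbb N^J$ we have $\sigma_H(mu)\ge m\sigma_H(u)\ge0$ for all $m\ge1$ by (P1) and (P3). Since $\sigma_H$ is bounded on $D$, it follows that $\sigma_H(u)=0$. So $\sigma_H\equiv0$ on $\mathbb N^J$, and by hypothesis $\sigma_Z$ is additive on $\mathbb N^J$. At $e\in E\cap J$ its coefficient is $2-\|e\|=\sigma_H(e)=0$, and at the $p_i$ the coefficients are $\le0$. Hence $\sigma_Z(u)=-\sum_{j\in J}\alpha_ju_j$ on $\mathbb N^J$ with all $\alpha_j\ge0$.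

The remaining point is to compare $\sigma_Z(u_0+u)$ with $\sigma_Z(u)$. Put $g(u)=\sigma_Z(u_0+u)-\sigma_Z(u)$ for $u\in\mathbb N^J$. By (P1) and additivity,
\[
g(u+u')\ge\sigma_Z(u_0+u)+\sigma_Z(u')-\sigma_Z(u)-\sigma_Z(u')=g(u),
\]
so $g$ is nondecreasing. By (P1) and (P2), $\sigma_Z(u_0)\le g\le4(n(u_0)+N(u_0))$. So the integer-valued function $g$ takes only finitely many values, and each set $\{g\ge\gamma\}$ is upward closed; hence each $\{g=\gamma\}$ is a threshold set. Therefore
\[
\{u\in\mathbb N^J:\ \sigma_Z(u_0+u)\le C\}=\bigcup_\gamma\Bigl(\{g=\gamma\}\cap\Bigl\{\sum_{j\in J}\alpha_ju_j\ge\gamma-C\Bigr\}\Bigr),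
\]
where $\gamma$ runs over the values of $g$, is a finite union of threshold sets, because the last sets are upward closed. Translating by $u_0$ and uniting over the finitely many pieces of $D$ gives the claim.
\end{proof}

\begin{lemma}\label{lem:additive}
Let $J\subseteq B_H$ with $\sigma_H\equiv0$ on $\mathbb N^J$. Then $\sigma_Z$ is additive on $\mathbb N^J$ in each of the following cases:
\begin{enumerate}
\item[\textup{(a)}] $Z\in\{\{0\},01,03\}$;
\item[\textup{(b)}] $Z=023$ and $p_3\notin J$;
\item[\textup{(c)}] $Z=012$ and $p_1\notin J$.
\end{enumerate}
\end{lemma}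

\begin{proof}
\emph{The E-letters in $J$.} For $e\in E\cap J$ we have $0=\sigma_H(e)=2-\|e\|$, so $\|e\|=2$. For $e,e'\in E\cap J$ the vector of $\mathbb N^J$ that counts $e$ and $e'$ once each (twice if $e=e'$) has excess $0=4-\|e+e'\|$. So $\|e+e'\|=\|e\|+\|e'\|$, and corresponding coordinates of $e$ and $e'$ never have opposite signs. Hence for every $u\in\mathbb N^J$
\[
|\varepsilon_1|+|\varepsilon_2|=2N .
\]

\emph{Interaction with the $p_i$.} Let $u\in\mathbb N^J$ and $V(u)=(x,y)$, so that $x=n_1+n_2+\varepsilon_1$ and $y=n_2+n_3+\varepsilon_2$. The $\ell^1$-distance to the square $Q_H(n)=[0,n]^2$ is the sum of the distances of the coordinates to $[0,n]$. Hence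
\[
0=\sigma_H(u)=\bigl[|\varepsilon_1|-\operatorname{dist}(x,[0,n])\bigr]+\bigl[|\varepsilon_2|-\operatorname{dist}(y,[0,n])\bigr].
\]
Both brackets are $\ge0$ because $n_1+n_2$ and $n_2+n_3$ lie in $[0,n]$; so both vanish. If $\varepsilon_1>0$, then $x\ge0$, so $\operatorname{dist}(x,[0,n])=\varepsilon_1$ means that $n_1+n_2+\varepsilon_1-n=\varepsilon_1$, that is, $n_1+n_2=n$. If $\varepsilon_1<0$, then $x\le n$, and it means that $-x=-\varepsilon_1$, that is, $n_1+n_2=0$. The same argument for $y$ gives altogether
\begin{equation}\label{eq:signs}
\begin{aligned}
\varepsilon_1>0&\Rightarrow n_0=n_3=0, &\qquad \varepsilon_1<0&\Rightarrow n_1=n_2=0,\\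
\varepsilon_2>0&\Rightarrow n_0=n_1=0, &\qquad \varepsilon_2<0&\Rightarrow n_2=n_3=0.
\end{aligned}
\end{equation}
Consequently $|x|=n_1+n_2+|\varepsilon_1|$ and $|y|=n_2+n_3+|\varepsilon_2|$.

(a) From $\delta_0=|x|+|y|$ we get $\sigma_0(u)=-(n_1+2n_2+n_3)$. From $\delta_{01}=\operatorname{dist}(x,[0,n])+|y|=|\varepsilon_1|+|y|$ we get $\sigma_{01}(u)=-(n_2+n_3)$. From $\delta_{03}=|x|+\operatorname{dist}(y,[0,n])=|x|+|\varepsilon_2|$ we get $\sigma_{03}(u)=-(n_1+n_2)$. These expressions are linear in $u$.

(b) Here $n_3=0$, and we claim that $\sigma_{023}(u)=-n_1$. By (P3), $\sigma_{023}$ is $-1$ at $p_1$ and $0$ at the other unit vectors of $\mathbb N^J$, so $\sigma_{023}(u)\ge-n_1$ by (P1). If $n_1=0$, then also $\sigma_{023}(u)\le\sigma_H(u)=0$. If $n_1>0$, then \eqref{eq:signs} gives $\varepsilon_1\ge0\ge\varepsilon_2$. The function $x-y$ is $1$-Lipschitz for $\|\cdot\|$ and $\le0$ on $Q_{023}(n)$, so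
\[
\delta_{023}(u)\ge x-y=n_1+\varepsilon_1-\varepsilon_2=n_1+2N ,
\]
that is, $\sigma_{023}(u)\le-n_1$.

(c) Here $n_1=0$, and we claim that $\sigma_{012}(u)=-n_3$. By (P3), $\sigma_{012}$ is $-1$ at $p_3$ and $0$ at the other unit vectors of $\mathbb N^J$, so $\sigma_{012}(u)\ge-n_3$ by (P1). If $n_3=0$, use $\sigma_{012}(u)\le\sigma_H(u)=0$. If $n_3>0$, then \eqref{eq:signs} gives $\varepsilon_1\le0\le\varepsilon_2$, and since $y-x\le0$ on $Q_{012}(n)$,
\[
\delta_{012}(u)\ge y-x=n_3+\varepsilon_2-\varepsilon_1=n_3+2N ,
\]
that is, $\sigma_{012}(u)\le-n_3$.
\end{proof}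

The restriction in (b) cannot be dropped. On $\mathbb N^{\{p_1,p_3\}}$ we have $\sigma_H\equiv0$, but $\sigma_{023}(p_1)+\sigma_{023}(p_3)=-1$ while $\sigma_{023}(p_1+p_3)=0$ by \eqref{eq:max}. The same holds for (c), by symmetry.

\subsection{The four end zones}

\begin{proposition}\label{prop:regular}
For every skeleton $\pi$ of length $k\le4$, the set $S_\pi$ is a threshold set. Consequently the full language of geodesics of $G$ with respect to $X$ is regular.
\end{proposition}

\begin{proof}
Let $f$ be the value of $\pi$ and $h=h(f)$. As explained in Section~\ref{sec:criterion}, only sets $Z\ni0,h$ matter in \eqref{eq:star}, and a condition for $Z$ follows from the one for any $Z'\supseteq Z$ with the same $\ell_f$. Lemma~\ref{lem:threshold} is always applied with $B=B_\pi$.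

\emph{$h=1$ or $h=3$.} By Lemma~\ref{lem:routes}(i), all conditions with $Z\ni0,h$ and $Z\ne\{0,h\}$ follow from the one for $H$. Let
\[
D=\{u\in\mathbb N^{B_\pi}:\ \sigma_H(u)\le2(\ell_f(H)-k)+1\},
\]
which is downward closed by Lemma~\ref{lem:monotone}. Then $S_\pi=D\cap\{\sigma_{\{0,h\}}\le C\}$ for an integer constant $C$. This is a threshold set by Lemma~\ref{lem:threshold}, whose hypothesis holds by Lemma~\ref{lem:additive}(a).

\emph{$h=0$.} By Lemma~\ref{lem:routes}(ii), all conditions with $Z\notin\{\{0\},01,03\}$ follow from the one for $H$. With $D$ as before, $S_\pi$ is the intersection of the three sets $D\cap\{\sigma_Z\le C_Z\}$, $Z\in\{\{0\},01,03\}$, with integer constants $C_Z$. They are threshold sets by Lemmas~\ref{lem:threshold} and~\ref{lem:additive}(a).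

\emph{$h=2$.} This is the case in which the two counters could interact. The relevant $Z$ are $02$, $012$, $023$ and $H$. Put
\[
c_1=2(\ell_f(012)-k)+1,\qquad c_3=2(\ell_f(023)-k)+1 .
\]
By Lemma~\ref{lem:routes}(iii), at least one of $\ell_f(012)$, $\ell_f(023)$ equals $2=\ell_f(02)$, so the condition for $02$ follows from those for $012$ and $023$. Also $\ell_f(012),\ell_f(023)\le3<4=\ell_f(H)$ and $\sigma_H=\max(\sigma_{012},\sigma_{023})$, so the condition for $H$ follows as well. Hence
\[
S_\pi=\{u\in\mathbb N^{B_\pi}:\ \sigma_{012}(u)\le c_1,\ \sigma_{023}(u)\le c_3\}.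
\]

If $k=4$, then $c_1,c_3\le-1$, so no $u$ can satisfy both conditions, because $\max(\sigma_{012},\sigma_{023})=\sigma_H\ge0$. So $S_\pi=\emptyset$.

If $k\le3$, then $Z(\pi)$ is $012$ or $023$ by Lemma~\ref{lem:routes}(iii). Suppose that $Z(\pi)=012$, so that $p_3\notin B_\pi$. On $S_\pi$ we have $\sigma_H\le\max(c_1,c_3)$. Let
\[
D=\{u\in\mathbb N^{B_\pi}:\ \sigma_H(u)\le\max(c_1,c_3),\ \sigma_{012}(u)\le c_1\},
\]
which is downward closed by Lemma~\ref{lem:monotone}. Then $S_\pi=D\cap\{\sigma_{023}\le c_3\}$, a threshold set by Lemmas~\ref{lem:threshold} and~\ref{lem:additive}(b). If $Z(\pi)=023$, then $p_1\notin B_\pi$. Exchange the roles of $012$ and $023$: now $D=\{\sigma_H\le\max(c_1,c_3),\ \sigma_{023}\le c_3\}$ is downward closed, and $S_\pi=D\cap\{\sigma_{012}\le c_1\}$ is a threshold set by Lemmas~\ref{lem:threshold} and~\ref{lem:additive}(c).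

So $L_+$ is a finite union of languages that are regular by Lemma~\ref{lem:automaton}. Hence $L_+$, $L_-$ and $L=L_+\cup L_-$ are regular.
\end{proof}

Propositions~\ref{prop:infinite} and~\ref{prop:regular} prove Theorem~\ref{thm:main}.

\begin{remark}
By Theorem~\ref{thm:criterion}, some $L^0_x$ must fail to be regular here. In fact $L^0_a$ does: by Proposition~\ref{prop:wmn}, the powers $p^n$, $n\ge0$, in its left quotient by $w_{m,0}$ are exactly those with $n>m$, so $L^0_a$ has infinitely many left quotients.
\end{remark}

\section{Complements}\label{sec:complements}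

Throughout this section, $(G,X)$ is the pair of Theorem~\ref{thm:main}.

\begin{corollary}
Let $L'$ be the full language of geodesics of $G\times\mathbb Z/2$ with respect to $\{(x,1):x\in X\}$. Then $L'$ is not regular, although $L$ is.
\end{corollary}

\begin{proof}
The graph $\Gamma(G,X)$ is not bipartite, since $e_1\cdot e_1=2e_1$ is a relation of odd length between generators. If $L'$ were regular, Corollary~\ref{cor:bipartite}(ii) would give finitely many cone types.
\end{proof}

\begin{theorem}\label{thm:abundance}
Let $K$ be a group with a finite generating set $Y$ and regular full language of geodesics. Then $G\times K$ with generating set $X\sqcup Y$ has a regular full language of geodesics and infinitely many cone types. In particular, for every $r\ge3$ there is a virtually $\mathbb Z^r$ group that is a counterexample to the converse of \textup{(1)}.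
\end{theorem}

\begin{proof}
Lengths add: $|(g,k)|=|g|+|k|$. So a word is geodesic if and only if its projections to words over $X^{\pm1}$ and over $Y^{\pm1}$, obtained by erasing the other letters, are geodesic. The language of geodesics is thus an intersection of two inverse images of regular languages under homomorphisms, hence regular. Since $|(g,1)|=|g|$, formula \eqref{eq:edge} shows that distances to $(1,1)$ on the subgraph $\Gamma(G,X)\times\{1\}$ equal those to $1$ in $\Gamma(G,X)$. So the paths $\beta_n$ of Proposition~\ref{prop:infinite} distinguish the cone types of the elements $(g_m,1)$. For the last claim take $K=\mathbb Z^{r-3}$ with its standard generators. A word over these is geodesic if and only if it contains no letter together with its inverse, which is a regular condition.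
\end{proof}

\begin{theorem}\label{thm:abelian}
\begin{enumerate}
\item[\textup{(i)}] An abelian group has finitely many cone types with respect to every finite generating set. So no counterexample to the converse of \textup{(1)} is abelian.
\item[\textup{(ii)}] The group $G$ of Theorem~\textup{\ref{thm:main}} has finitely many cone types with respect to $X\cup\{p_1,p_2,p_3\}$.
\end{enumerate}
\end{theorem}

\begin{proof}
(i) Let an abelian group with finite generating set $Y$ be given, and let $L$ and $L^0_x$ be its languages as in Section~\ref{sec:horizontal}. Whether a word lies in one of them depends only on the vector $u\in\mathbb N^{Y^{\pm1}}$ of its letter counts. So they correspond to sets of vectors, which we denote by the same symbols; we write $|u|$ for the norm of the element represented by $u$, and $u+j$ for $u$ with one more letter $j$. Subwords of geodesic words are geodesic and letters commute, so $L$ is downward closed.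

Fix $x\in Y^{\pm1}$ and let $D_x=\{u\in L:|u+x|=|u|-1\}$. If $u\in D_x$, $j$ is a letter and $u+j\in L$, then
\[
|u+j+x|\le|u+x|+1=|u|=|u+j|-1,
\]
so $u+j\in D_x$. Since $L$ is downward closed, any $u'\in L$ with $u'\ge u\in D_x$ can be reached from $u$ by adding letters without leaving $L$. Hence $D_x$ is the intersection of $L$ with the upward closure of $D_x$. So $L$ and $D_x$ are threshold sets, and so is
\[
L^0_x=\{u\in L:\ u+x\notin L\}\setminus D_x .
\]
The words with letter counts in a threshold set form a regular language, since an automaton can count letters up to a bound. Now apply Theorem~\ref{thm:criterion}.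

(ii) The idea is that with the additional generators the zones no longer restrict the contributions, so that $A$ and $F$ decouple. Let $S=\{\pm p_0,\dots,\pm p_3\}\cup E$ and $T=\{a,b,c\}$. The elements of $S$ correspond to the letters over the generating set of $A$ consisting of $p_0,\dots,p_3$ and the six elements of $X\cap E$; we write $|\cdot|_S$ for the norm on $A$ with respect to it and $|\cdot|_T$ for the norm on $F$ with respect to $T$. The set $S$ is $\rho$-invariant, so in every zone the contributions of the A-letters (now including $p_1^{\pm1},p_2^{\pm1},p_3^{\pm1}$) range over all of $S$. A word for $(v,f)$ therefore has at least $|v|_S$ A-letters and at least $|f|_T$ T-letters, and both bounds are attained together by writing the A-letters first. Hence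
\[
|(v,f)|=|v|_S+|f|_T .
\]
Consider a path that starts at $(v,f)$ and has label $w$. Each T-letter changes only the second summand. An A-letter $q$ read at an element whose $F$-component lies in zone $h$ changes only the first summand, in the way the letter $\rho^hq\in S$ does in $A$. Let $w_A$ be the word over $S$ formed by these letters $\rho^hq$, where zones are counted from $1$, so that the initial zone is $h(f)$; let $w_T$ be the word of T-letters of $w$. With the notation of the proof of Theorem~\ref{thm:criterion}, $w\in\mathcal N((v,f))$ if and only if $w_A\in\mathcal N(v)$ in $A$ and $w_T\in\mathcal N(f)$ in $F$. Given this, a T-letter $x$ is horizontal after $w$ if and only if $w_T\in\mathcal H_x(f)$, and an A-letter $q$ read in zone $h$ is horizontal after $w$ if and only if $w_A\in\mathcal H_{\rho^hq}(v)$. So the tuple $(\mathcal N,(\mathcal H_x)_x)$ of $(v,f)$ is determined by $f$ and by the corresponding tuple of $v$ in $A$. By (i) and the proof of Theorem~\ref{thm:criterion} there are finitely many tuples of the latter kind, and $F$ is finite. So there are finitely many cone types.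
\end{proof}

\begin{thebibliography}{9}
\bibitem{CET}
Sean Cleary, Murray Elder and Jennifer Taback,
\emph{Cone types and geodesic languages for lamplighter groups and Thompson's group $F$},
arXiv:math/0410616 (2004).
\end{thebibliography}

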